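# Signed vectors with four nonzero entries and no scalar product equal to one

## Sixteen, forty-eight, and a surprise at $n=8$

Take the sixteen vectors of $\{-1,1\}^4$. The scalar product of any two is a sum of four terms $\pm1$, so it is even. In particular it is never $1$.

Now go to length $6$, and look at vectors in $\{-1,0,1\}^6$ with exactly four nonzero entries. We want many of them, with no two having scalar product $1$. Parity worked in length $4$, so let us keep it: split the coordinates into the pairs $\{1,2\},\{3,4\},\{5,6\}$ and take all vectors whose support is a union of two of these pairs. Two such supports meet in $2$ or $4$ coordinates, so all products are even again. There are $3$ supports with $16$ sign patterns each, hence $48$ vectors.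

Can we add a vector $V$ to these $48$? Its support has four coordinates and is not a union of two pairs, so it meets the three pairs in $2,1,1$ coordinates in some order. Let $q$ be the pair contained in $\operatorname{supp}V$, and $p$ a pair met in one coordinate $i$. Choose a vector of our family with support $p\cup q$ which agrees with $V$ at $i$, agrees with $V$ at one coordinate of $q$ and disagrees at the other. Its product with $V$ is $1+1-1=1$. So nothing can be added. This shows only that the family is maximal under inclusion, not that it is largest.

In length $8$, four pairs give $\binom42\cdot16=96$ vectors. This time the family can be enlarged. Call a $4$-set a transversal if it takes one coordinate from each of $\{1,2\},\{3,4\},\{5,6\},\{7,8\}$, and take the eight transversals which contain an even number of even coordinates. Two of them differ on an even number of pairs, so they meet in $0$, $2$ or $4$ coordinates. A transversal meets a union of two pairs in exactly $2$ coordinates. So the six unions of pairs together with these eight transversals are fourteen $4$-sets, any two of which meet in an even number of coordinates. Putting all $16$ sign patterns on each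 gives $14\cdot16=224$ vectors with all products even. That is far more than $96$.

For even $n$ the pair construction gives $16\binom{n/2}{2}=2n(n-2)$ vectors: $16$, $48$, $96$ for $n=4,6,8$. It loses at $n=8$. At $n=16$ it is tied: putting the $224$ vectors on each half of $16$ coordinates gives $448$ vectors (products across the halves are $0$), and $2\cdot16\cdot14=448$. But a trick confined to eight coordinates gains only boundedly many vectors each time, while the pair construction grows quadratically. So we ask: when $n$ is large, is the pair construction best?

## The graph, two large families, and the theorem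

**Definition.** For integers $n\ge k\ge1$ and an integer $t$, the graph $J_\pm(n,k,t)$ has as vertices all vectors in $\{-1,0,1\}^n$ with exactly $k$ nonzero coordinates; two vertices are joined if and only if their scalar product equals $t$. A set of vertices is independent if no two of its vertices are joined, and $\alpha(G)$ is the maximum size of an independent set in $G$.

Danila Cherkashin and Sergei Kiselev, in "Independence numbers of Johnson-type graphs", arXiv:1907.06752 (2019), conjecture that $\alpha[J_\pm(n,4,1)]=2n(n-2)$ for all even $n>n_0$, where $n_0$ is an absolute constant. We shall prove this. Permutations of the coordinates and sign changes at coordinates are automorphisms of the graph. "Image" always means image under a composition of these.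

**Definition (matching families).** For a set $M$ of pairwise disjoint $2$-subsets of $[n]$, let $\mathcal F_M$ be the set of all vectors whose support is the union of two members of $M$.

Supports of two vectors of $\mathcal F_M$ meet in $0$, $2$ or $4$ coordinates, so $\mathcal F_M$ is independent. Write $\mu=\lfloor n/2\rfloor$. Then $|\mathcal F_M|=16\binom{|M|}{2}\le8\mu(\mu-1)$, with equality, for $n\ge4$, if and only if $|M|=\mu$.

Parity is not the only way to avoid the product $1$.

**Definition (the family $\mathcal D$).** $\mathcal D$ consists of all vectors which equal $(1,1)$ or $(-1,-1)$ on coordinates $1,2$ and have two further entries $+1$, together with all vectors which equal $(1,-1)$ or $(-1,1)$ on coordinates $1,2$ and have two further entries $-1$.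

To see that $\mathcal D$ is independent, compare the parts on $\{1,2\}$. If they are equal, the product is $2$ plus a nonnegative number. If they are opposite, the further entries have equal signs and contribute at most $2$, so the product is at most $-2+2=0$. If they are orthogonal, the further entries have opposite signs, and the product is at most $0$. The size is $|\mathcal D|=4\binom{n-2}{2}=2(n-2)(n-3)=2n^2-10n+12$. For $n\ge5$, $\mathcal D$ lies in no $\mathcal F_M$: it contains vectors with supports $\{1,2,3,4\}$ and $\{1,2,3,5\}$, which meet in three coordinates.

**Theorem 1.** There is an absolute $n_0$ such that for all $n>n_0$: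

1. $\alpha[J_\pm(n,4,1)]=8\mu(\mu-1)$. That is, $2n(n-2)$ for even $n$ (the conjecture) and $2(n-1)(n-3)$ for odd $n$. The maximum independent sets are exactly the $\mathcal F_M$ with $|M|=\mu$.
2. Every independent set not contained in some $\mathcal F_M$ has size at most $2(n-2)(n-3)$. Equality holds only for images of $\mathcal D$ under permutations and sign changes of coordinates.

The bound in part 2 is attained, by $\mathcal D$ itself. The tie at $n=16$ shows that some $n_0$ is needed: the $448$ vectors there have two supports meeting in $2$ coordinates inside one half for every way of cutting one might hope for; more directly, they use $14$ supports inside $\{1,\dots,8\}$, whereas $\mathcal F_M$ has at most $\binom42=6$ supports inside any $8$ coordinates.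

**Part 1 follows from part 2.** A set contained in some $\mathcal F_M$ has size at most $8\mu(\mu-1)$, with equality only for $\mathcal F_M$ itself with $|M|=\mu$. Any other independent set has at most $2n^2-10n+12$ elements. For even $n$ we have $8\mu(\mu-1)=2n^2-4n$, larger by $6n-12>0$ when $n>2$. For odd $n$ it is $2(n-1)(n-3)=2n^2-8n+6$, larger by $2n-6>0$ when $n>3$. So it remains to prove part 2.

## Why cliques give only a cubic bound

The graph is vertex-transitive, so one would first try the clique–coclique bound: in a vertex-transitive graph $G$ every clique of size $\omega$ gives $\alpha(G)\le|V(G)|/\omega$. Here $|V|=16\binom n4$, and a bound of order $n^2$ would need a clique of order $n^2$. But a clique of size $\omega$ is a set of vectors with squared norm $4$ and pairwise products $1$. Its Gram matrix is $3$ times the identity plus the all-ones matrix, which is positive definite, so the vectors are linearly independent and $\omega\le n$. The method can therefore never prove anything better than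
$$\frac{16\binom n4}{n}=\tfrac23(n-1)(n-2)(n-3),$$
which is cubic, while the truth is quadratic.

There is a second difficulty. Even a bound $2n^2+O(n)$ does not decide the matter, because $\mathcal F_M$ and $\mathcal D$ both have size $2n^2-O(n)$ and look entirely different. We need to see structure inside $\mathcal F$, then separate the two shapes, then compare linear terms.

The device is this. Suppose a small signed piece $A$ is contained in five members of $\mathcal F$ which are disjoint outside $A$. A given vector with at most four nonzero entries cannot touch all five remainders, so it has the same product with one of these members as with $A$. Thus $A$ behaves like a member of $\mathcal F$: its product with every member is not $1$. This transfers the problem from $4$-sets to pairs and triples.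

**Standing assumption.** From now on $\mathcal F$ is independent and $|\mathcal F|\ge2(n-2)(n-3)$. The letters $C,C_1,C_2,\dots$ and the symbol $O(\cdot)$ stand for absolute constants, and $n$ is larger than an absolute constant. We show that either $\mathcal F\subset\mathcal F_M$ for some $M$, or $\mathcal F$ is contained in an image of $\mathcal D$. This gives part 2: if $\mathcal F$ lies in no $\mathcal F_M$, then it lies in an image of $\mathcal D$, which has exactly $2(n-2)(n-3)$ elements, so $\mathcal F$ equals that image.

## Heavy sets

**Definition.** An element is a pair $x=(i,s)$ with $i\in[n]$ and $s=\pm$. Put $|x|=i$ and $\bar x=(i,-s)$. A signed set is a set of elements with distinct coordinates; we identify it with the $\{0,\pm1\}$-vector having sign $s$ at $i$ for each of its elements $(i,s)$. For a signed set $A$, $\operatorname{supp}A$ is its set of coordinates, $-A$ is the negated set, and $d(A)$ is the number of $F\in\mathcal F$ with $A\subset F$.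

For instance, $\{(1,+),(2,-)\}$ is the vector $(1,-1,0,\dots,0)$. Members of $\mathcal F$ are signed $4$-sets, and products of signed sets of any sizes make sense.

**Definition.** A signed set $A$ with $1\le|A|\le3$ is heavy if there are $F_1,\dots,F_5\in\mathcal F$ containing $A$ such that the sets $\operatorname{supp}(F_a\setminus A)$ are pairwise disjoint.

It helps to see this in both examples. In $\mathcal F_M$ with $|M|\ge6$, each signed pair on a member of $M$ is heavy: complete it by five other members of $M$. A signed pair on any other $2$-set has at most one possible support for its completions, so it is not heavy. A triple in a member of $\mathcal F_M$ has its fourth coordinate prescribed, so it is not heavy either. In $\mathcal D$ with $n\ge12$, the four signed pairs on $\{1,2\}$ are heavy. No other pair is: a pair containing exactly one of the coordinates $1,2$ always has the other one in its completion, and a pair avoiding $1,2$ is completed on $\{1,2\}$. But $\mathcal D$ has heavy triples, such as $\{(1,+),(2,+),(3,+)\}$, which is completed by $(j,+)$ for any $j\ge4$.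

**Lemma 2.** (i) If $A$ is heavy and $V\in\mathcal F$, then $\langle A,V\rangle\ne1$. (ii) If $A,B$ are heavy, possibly equal, then $\langle A,B\rangle\ne1$. (iii) No singleton is heavy.

*Proof.* Let $V$ be any signed set with at most four elements. The five disjoint sets $\operatorname{supp}(F_a\setminus A)$ cannot all meet $\operatorname{supp}V$, so for some $a$ we have $\langle F_a,V\rangle=\langle A,V\rangle$, with $\operatorname{supp}(F_a\setminus A)$ disjoint from $\operatorname{supp}V$. If $V\in\mathcal F$, then $F_a\ne V$, so the product is not $1$ because $\mathcal F$ is independent. This is (i). For (ii) take $V=B$: then $\langle A,B\rangle=\langle F_a,B\rangle\ne1$ by (i) applied to the heavy set $B$ and the member $F_a$. For (iii), a heavy singleton $A$ would have $\langle A,A\rangle=1$, against (ii). $\square$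

Sets which are not heavy have few "directions" of completion:

**Lemma 3.** If $A$ with $1\le|A|\le3$ is not heavy, there is a set $Z(A)$ of at most $4(4-|A|)$ coordinates, disjoint from $\operatorname{supp}A$, which meets $\operatorname{supp}(F\setminus A)$ for every $F\in\mathcal F$ with $F\supset A$.

*Proof.* Among the members containing $A$ choose a maximal collection with the sets $\operatorname{supp}(F\setminus A)$ pairwise disjoint. It has at most four members. Let $Z(A)$ be the union of these supports; by maximality it meets every $\operatorname{supp}(F\setminus A)$. $\square$

Fix one set $Z(A)$ for each non-heavy $A$. Its size is at most $12$, $8$, $4$ for $|A|=1,2,3$, so it carries at most $24$, $16$, $8$ elements. By Lemma 2(iii), $Z(\{x\})$ exists for every element $x$.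

Let $H$ be the set of heavy pairs and $U$ the set of elements lying in some heavy pair.

**Lemma 4.** If $\{x,y\}$ and $\{x,z\}$ are distinct heavy pairs, then $z=\bar y$. Each element lies in at most $2$ heavy pairs, each coordinate in at most $4$, and $|H|\le|U|\le2n$. Distinct heavy pairs contained in one member of $\mathcal F$ are disjoint, so a member contains $0$, $1$ or $2$ heavy pairs.

*Proof.* The product of the two pairs is $1$ plus the contribution of $y$ and $z$, where $y\ne z$. That contribution is $0$ if $|y|\ne|z|$ and $-1$ if $z=\bar y$. By Lemma 2(ii) it is not $0$. Hence an element has at most two heavy partners, and a coordinate, having two elements, lies in at most four heavy pairs. Counting incidences, $2|H|\le2|U|$, and there are $2n$ elements in all. Finally, two heavy pairs sharing $x$ use both $y$ and $\bar y$, and no signed set contains both. $\square$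

Let $\mathcal F_0,\mathcal F_1,\mathcal F_2$ be the sets of members containing exactly $0,1,2$ heavy pairs. A member of $\mathcal F_2$ is the union of its two heavy pairs, so
$$|\mathcal F_2|\le\tfrac12|H|^2. \tag{1}$$
With $|H|\le2n$ this gives at most $2n^2$, the right order. We now look at the other two parts.

## Members with no heavy pair, and generic members with one

**Lemma 5.** $|\mathcal F_0|=O(n)$.

*Proof.* The purpose is to encode a member of $\mathcal F_0$ by one free element and boundedly many choices.

**Step 1: an observation on triples of large degree.** If a pair $\{a,b\}$ is not heavy and $d(\{a,b,h\})\ge17$, then $|h|\in Z(\{a,b\})$. Indeed, if $|h|\notin Z(\{a,b\})$, every member $\{a,b,h,x\}$ has $|x|\in Z(\{a,b\})$, which leaves at most $16$ choices of $x$.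

**Step 2: chains.** Call $(e,f,g)$ a chain if $|f|\in Z(\{e\})$, $\{e,f\}$ is a non-heavy pair, and $|g|\in Z(\{e,f\})$. There are at most $2n\cdot24\cdot16=768n$ chains. If $F\in\mathcal F_0$ and $e\in F$, then $Z(\{e\})$ meets $\operatorname{supp}(F\setminus\{e\})$, which yields $f\in F$. The pair $\{e,f\}$ is not heavy since $F\in\mathcal F_0$, so $Z(\{e,f\})$ yields $g\in F$. Thus $F$ contains a chain starting at any prescribed element of $F$.

**Step 3: counting.** Members containing a chain triple of degree at most $16$ number at most $768n\cdot16$. Let $F$ be any other member of $\mathcal F_0$; all chain triples in it have degree at least $17$. Take a chain $(e,f,g)$ in $F$ and let $h$ be the fourth element. A chain in $F$ starting at $h$ gives a triple $\{h,a,b\}$ of degree at least $17$ with $a,b\in\{e,f,g\}$. The pair $\{a,b\}$ is not heavy, so $|h|\in Z(\{a,b\})$ by Step 1. Hence $F$ is determined by the chain, the pair $\{a,b\}$ ($3$ ways) and $h$ (at most $16$ ways). There are at most $768n\cdot48$ such members. $\square$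

**Definition.** Let $\mathcal G$ be the set of members of $\mathcal F_1$ of the form $P\cup\{x,y\}$, where $P$ is the heavy pair, $x,y\notin U$, and both triples $P\cup\{x\}$ and $P\cup\{y\}$ are heavy.

In $\mathcal D$ (for $n\ge12$) every member is in $\mathcal G$, with $P$ its part on $\{1,2\}$.

**Lemma 6.** $|\mathcal F_1\setminus\mathcal G|=O(n)$.

*Proof.* Let $F=P\cup\{x,y\}\in\mathcal F_1$ with heavy pair $P$. Then $\{x,y\}$ is not heavy, so $P$ meets $Z(\{x,y\})$. Since a coordinate lies in at most four heavy pairs, once $x$ and $y$ are known there are at most $8\cdot4=32$ choices of $P$. We use this repeatedly.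

**Step 1: members with $x$ or $y$ in $U$.** By symmetry of the names let $x\in U$, say $\{x,z\}\in H$. By Lemma 2(i), $\langle F,\{x,z\}\rangle\ne1$. As $x$ contributes $1$, the coordinate $|z|$ must contribute something, so $z\in F$ or $\bar z\in F$. If $z\in F$, then $\{x,z\}$ would be a second heavy pair in $F$, which is impossible. So $\bar z\in F$, and either $\bar z=y$ or $\bar z\in P$.

If $\bar z=y$, then $\{x,\bar y\}\in H$, so there are at most $2|H|\le4n$ choices of $(x,y)$, and then at most $32$ choices of $P$. This gives $O(n)$ members.

If $\bar z\in P$, write $P=\{\bar z,w\}$ and consider the triple $T=\{\bar z,w,x\}$, for which $\{\bar z,w\}\in H$ and $\{x,z\}\in H$. At most $3\cdot2\cdot2\cdot2=24$ such triples contain a given coordinate: it plays one of three roles, with one of two signs, and then the other two elements are found one after the other along heavy pairs, with at most two choices each by Lemma 4. (If we know $\bar z$, we choose $w$ and $x$ as partners of $\bar z$ and $z$; if we know $w$, we choose $\bar z$, then $x$; if we know $x$, we choose $z$, then $w$.) Given $y$, the set $T=F\setminus\{y\}$ meets $Z(\{y\})$, which has at most $12$ coordinates,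 so there are at most $288$ choices of $T$. This gives at most $2n\cdot288$ members.

**Step 2: members with $x,y\notin U$ and $|y|\in Z(\{x\})$ or $|x|\in Z(\{y\})$.** There are at most $2n\cdot24=48n$ ordered pairs $(x,y)$ with $|y|\in Z(\{x\})$, and for each at most $32$ choices of $P$. So these members number $O(n)$.

**Step 3: the remaining members with a triple that is not heavy.** Now $x,y\notin U$, and neither relation of Step 2 holds. Then $Z(\{x\})$ meets $P\cup\{y\}$ but avoids $|y|$, so $P$ meets $Z(\{x\})$; given $x$ there are at most $12\cdot4=48$ such $P$. If $P\cup\{x\}$ is not heavy, then $|y|\in Z(P\cup\{x\})$, which allows at most $8$ choices of $y$. There are at most $2n\cdot48\cdot8$ such members. Since $x$ was any element, the same count includes the members in which $P\cup\{y\}$ is not heavy, with the names exchanged.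

All other members of $\mathcal F_1$ are in $\mathcal G$. $\square$

## Which heavy pairs can attach to an element outside $U$

**Definition.** For $x\notin U$ let
$$A(x)=\{P\in H:\ |x|\notin\operatorname{supp}P,\ P\cup\{x\}\text{ is heavy}\}.$$
For $x,y\notin U$ with $|x|\ne|y|$ let $m(x,y)$ be the number of $P$ such that $P\cup\{x,y\}\in\mathcal G$ with heavy pair $P$.

In $\mathcal D$, for $i\ge3$, we find $A((i,+))=\{\pm(1,1)\}$ and $A((i,-))=\{\pm(1,-1)\}$, where the displayed pairs are on coordinates $1,2$. Moreover $m((i,+),(j,+))=m((i,-),(j,-))=2$ and $m((i,+),(j,-))=0$.

**Lemma 7.** Let $x\notin U$.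

- (a) Distinct $P,Q\in A(x)$ have $\langle P,Q\rangle\in\{-1,-2\}$.
- (b) If also $\bar x\notin U$, then $A(x)\cap A(\bar x)=\emptyset$.
- (c) If $P,-P\in A(x)$, then $A(x)=\{P,-P\}$. Always $|A(x)|\le3$.
- (d) For $y\notin U$ with $|y|\ne|x|$, all $P$ counted by $m(x,y)$ lie in $A(x)\cap A(y)$, and $m(x,y)\le2$. If $m(x,y)=2$, then $A(x)=A(y)=\{P,-P\}$ for some $P$.

*Proof.* (a) Both $\langle P,Q\rangle$ and $\langle P\cup\{x\},Q\cup\{x\}\rangle=\langle P,Q\rangle+1$ are products of heavy sets, so neither is $1$, and $\langle P,Q\rangle\notin\{0,1\}$. The value $2$ is excluded by $P\ne Q$.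

(b) A common element $P$ would give $\langle P\cup\{x\},P\cup\{\bar x\}\rangle=2-1=1$, a product of two heavy sets.

(c) If $P,-P\in A(x)$ and $R$ is a further element, then $\langle R,P\rangle$ and $\langle R,-P\rangle$ are both negative by (a), which is impossible. If $A(x)$ contains no antipodal pair, all products are $-1$, since $-2$ means $Q=-P$. Two pairs with product $-1$ have supports meeting in exactly one coordinate (two common coordinates give an even product), with opposite signs there. Three supports cannot share a coordinate, as that would require three pairwise opposite signs. So the supports are pairwise intersecting $2$-sets, no three through one coordinate; they lie in a triangle, and $|A(x)|\le3$.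

(d) The first statement is the definition of $\mathcal G$. If $P\ne Q$ are both counted, the members $P\cup\{x,y\}$ and $Q\cup\{x,y\}$ have product $\langle P,Q\rangle+2\ne1$. So $\langle P,Q\rangle\ne-1$, and by (a) $\langle P,Q\rangle=-2$, that is, $Q=-P$. So at most two pairs are counted, and if two are, (c) applies to $A(x)$ and to $A(y)$. $\square$

The triangle in (c) satisfies the condition of (a): $\{(1,+),(2,-)\}$, $\{(2,+),(3,-)\}$, $\{(3,+),(1,-)\}$ have pairwise products $-1$. We shall have to deal with such configurations.

## A quadratic form that separates the two shapes

Let $w_2,w_1,w_0$ be the numbers of coordinates with exactly $2,1,0$ of their two elements outside $U$, and let $N$ be the set of the $w_2$ coordinates of the first kind. Then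
$$n=w_0+w_1+w_2,\qquad |H|\le|U|=2w_0+w_1. \tag{2}$$
For coordinates $i\ne j$ let $g(i,j)$ be the number of members $P\cup\{x,y\}\in\mathcal G$, with $P$ the heavy pair, $|x|=i$ and $|y|=j$. It is the sum of $m(x,y)$ over the elements $x$ at $i$ and $y$ at $j$ outside $U$.

**Lemma 8.** If $i,j\in N$, then $g(i,j)\le4$, with equality if and only if one of the following holds:

- (type 1) all four values $m(\cdot,\cdot)$ equal $1$;
- (type 2) $m(x,y)=m(\bar x,\bar y)=2$ for suitable $x$ at $i$ and $y$ at $j$, and the other two values are $0$.

If one of $i,j$ is in $N$ and the other has exactly one element outside $U$, or if both have exactly one element outside $U$, then $g(i,j)\le2$.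

*Proof.* Suppose $m(x,y)=2$. Then $A(x)=A(y)$. If $\bar x\notin U$, then $A(\bar x)$ is disjoint from $A(x)=A(y)$ by Lemma 7(b), so $m(\bar x,y)=0$. Likewise $m(x,\bar y)=0$ if $\bar y\notin U$. Let $i,j\in N$. If some value is $2$, two others are $0$ and the last, $m(\bar x,\bar y)$, is at most $2$; the sum is at most $4$, with equality exactly in type 2. If no value is $2$, the sum is at most $4$, with equality exactly in type 1. In the second situation, if $i\in N$ and $y$ is the only element at $j$ outside $U$, then $m(x,y)+m(\bar x,y)\le2$, because a value $2$ forces the other to be $0$. If both coordinates have one element outside $U$, then $g$ is a single value $m\le2$. $\square$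

If a coordinate has no element outside $U$, it contributes nothing to $\mathcal G$. Hence
$$|\mathcal G|\le4\binom{w_2}2+2w_1w_2+2\binom{w_1}2\le2w_2^2+2w_1w_2+w_1^2. \tag{3}$$

**Proposition 9.** There is a constant $C$ such that one of the following holds. Case A: $w_0\ge n-3C$. Case B: $w_2\ge n-3C$.

*Proof.* By (1) and (2), $|\mathcal F_2|\le\frac12(2w_0+w_1)^2=2w_0^2+2w_0w_1+\frac12w_1^2$. Add (3) and the $O(n)$ of Lemmas 5 and 6, and subtract from $2n^2=2(w_0+w_1+w_2)^2$:
$$|\mathcal F|\le2n^2-\Delta+C_1n,\qquad \Delta=\tfrac12w_1^2+2w_0w_1+2w_1w_2+4w_0w_2. \tag{4}$$
By the standing assumption $|\mathcal F|\ge2n^2-10n$, so $\Delta\le Cn$ with $C=C_1+10$. Since $\Delta\ge\frac12w_1(w_1+w_0+w_2)=\frac12w_1n$, we get $w_1\le2C$. Then $w_0+w_2\ge n-2C\ge n/2$, so $\max(w_0,w_2)\ge n/4$. From $4w_0w_2\le Cn$ we obtain $\min(w_0,w_2)\le C$. Therefore the larger of $w_0,w_2$ is at least $n-3C$. $\square$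

So each mechanism alone can reach $2n^2$, but mixing them costs a quadratic amount. $\mathcal F_M$ is in Case A, where $w_0=2|M|$; $\mathcal D$ is in Case B, where $w_0=2$ and $w_2=n-2$.

## Case A: blocks cover all but boundedly many coordinates

Assume $w_0\ge n-3C$. We show $\mathcal F\subset\mathcal F_M$ for some $M$.

**Step 1: almost all elements lie in two heavy pairs.** By (3), $|\mathcal G|\le2(w_1+w_2)^2=O(1)$. With Lemmas 5 and 6, all but $O(n)$ members are in $\mathcal F_2$, so $\frac12|H|^2\ge|\mathcal F_2|\ge2n^2-C_2n$. Using $\sqrt{1-t}\ge1-t$ for $0\le t\le1$,
$$|H|\ge2n\sqrt{1-\tfrac{C_2}{2n}}\ge2n-C_2 .$$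
Regard $H$ as a graph on the $2n$ elements; its maximum degree is at most $2$. Then $\sum_x(2-\deg x)=4n-2|H|\le2C_2$, so at most $2C_2$ elements have degree less than $2$. Call these deficient.

**Step 2: blocks.** Call $\{i,j\}$ a block if all four signed pairs on $\{i,j\}$ are heavy. Two blocks are disjoint, since otherwise the element $(i,+)$ at a common coordinate $i$ would lie in four heavy pairs. Suppose $x=(i,+)$ has degree $2$. By Lemma 4 its heavy pairs are $\{x,y\},\{x,\bar y\}$ for some $y$. If $y$ and $\bar y$ also have degree $2$, then by Lemma 4 the heavy partners of each are $x$ and $\bar x$, so $\{i,|y|\}$ is a block. Hence for a coordinate $i$ in no block, $(i,+)$ is deficient or adjacent in $H$ to a deficient element. A deficient element has at most one neighbor. So the set $R$ of coordinates in no block has size $r\le2C_2+2C_2=4C_2$. Let $m=(n-r)/2$ be the number of blocks and $\rho=\lfloor r/2\rfloor$.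

**Step 3: members respect blocks.** Every $V\in\mathcal F$ meets each block in $0$ or $2$ coordinates. For if $x\in V$ lies on a block and $V$ misses the other coordinate, a heavy pair on the block containing $x$ has product $1$ with $V$, against Lemma 2(i). Hence $|\operatorname{supp}V\cap R|$ is even.

**Step 4: counting members by their trace on $R$.** There are four kinds of members.

- Unions of two blocks: at most $16\binom m2=8m^2-8m$.
- Support inside $R$: at most $16\binom r4=O(1)$.
- $P\cup Q$ with $Q$ a signed pair on a block and $P$ a non-heavy signed pair on $R$. Each $P$ occurs with at most four blocks, since five blocks would make it heavy. There are $4\binom r2$ pairs $P$ and four sign patterns on a block, so this gives at most $16\cdot4\binom r2=O(1)$ members.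
- $P\cup Q$ with $Q$ a signed pair on a block and $P$ a heavy pair on $R$. For each of the $4m$ choices of $Q$ let $S_Q$ be the set of such $P$.

For distinct $P,P'\in S_Q$ we have $\langle P,P'\rangle\ne1$, as both are heavy, and $\langle P,P'\rangle+2=\langle P\cup Q,P'\cup Q\rangle\ne1$. So the product is not $\pm1$, and the supports are equal or disjoint. Since $R$ contains no block, one support carries at most three heavy pairs. Thus the supports of $S_Q$ form a matching in $R$, and $|S_Q|\le3\rho$. Altogether
$$|\mathcal F|\le8m^2-8m+4m\max_Q|S_Q|+O(1). \tag{5}$$

A full matching on $R$ would have four signed pairs on each support, that is, $4\rho$. We need to know how far below $4\rho$ we must be.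

**Lemma 10.** If $\mathcal F$ is contained in no $\mathcal F_M$, then for all $Q$ we have $|S_Q|\le4\rho-4$ when $r$ is even, and $|S_Q|\le4\rho-2$ when $r$ is odd.

*Proof.* First note: if a pair $p\subset R$ carries three heavy signed pairs, then each of the four elements on $p$ lies in at least one of them, as only one signed pair is missing and each element is in two. As in Step 3, every $V\in\mathcal F$ then meets $p$ in $0$ or $2$ coordinates.

*Let $r$ be odd and suppose some $|S_Q|\ge4\rho-1$.* From $3\rho\ge4\rho-1$ we get $\rho\le1$. If $\rho=0$, then $r=1$, and by parity $\operatorname{supp}V\cap R=\emptyset$ for all $V\in\mathcal F$, so all members are unions of two blocks. If $\rho=1$, then $r=3$ and $|S_Q|=3$; a matching in a $3$-set has one edge, so some pair $p\subset R$ carries three heavy pairs. Every $V$ meets $p$ in $0$ or $2$ coordinates and $R$ in an even number, so it misses the third coordinate of $R$, and $\operatorname{supp}V\cap R\in\{\emptyset,p\}$. In both situations $\mathcal F\subset\mathcal F_M$, with $M$ consisting of the blocks and, for $\rho=1$, the pair $p$.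

*Let $r$ be even and suppose some $|S_Q|\ge4\rho-3$.* From $3\rho\ge4\rho-3$ we get $\rho\le3$.

- If $\rho=0$, then $R=\emptyset$ and all members are unions of two blocks.
- If $\rho=1$, then $r=2$, and by parity $\operatorname{supp}V\cap R\in\{\emptyset,R\}$.
- If $\rho=2$, then $|S_Q|\ge5$ with at most three on each support, so $R=p_1\cup p_2$ with $p_1$ carrying three heavy pairs. Each $V$ meets $p_1$ in $0$ or $2$ coordinates, hence by parity also $p_2$.
- If $\rho=3$, then $|S_Q|=9$, so $R$ splits into three pairs carrying three heavy pairs each, and each $V$ meets each of them in $0$ or $2$ coordinates.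

In every case $\mathcal F\subset\mathcal F_M$, where $M$ consists of the blocks and the pairs named in $R$. $\square$

**Step 5: comparing linear terms.** Suppose $\mathcal F$ is contained in no $\mathcal F_M$, and insert Lemma 10 into (5); recall that $r$ and $\rho$ are bounded.

If $r=2\rho$, then $n=2m+2\rho$ and $2n^2=8m^2+16m\rho+O(1)$, so
$$|\mathcal F|\le8m^2-8m+4m(4\rho-4)+O(1)=2n^2-24m+O(1)=2n^2-12n+O(1).$$
If $r=2\rho+1$, then $2n^2=8m^2+16m\rho+8m+O(1)$, so
$$|\mathcal F|\le8m^2-8m+4m(4\rho-2)+O(1)=8m^2+16m\rho-16m+O(1)=2n^2-24m+O(1)=2n^2-12n+O(1).$$
For large $n$ both contradict $|\mathcal F|\ge2n^2-10n+12$. So in Case A, $\mathcal F\subset\mathcal F_M$ for some $M$.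

## Case B: one label for almost all coordinates

Assume $w_2\ge n-3C$. We first show that almost all coordinates have the same attachment sets $A((i,\pm))$, as in $\mathcal D$.

**Step 1: almost all coordinate pairs are saturated.** Now $w_0+w_1\le3C$, so by (2) $|H|=O(1)$ and $|\mathcal F_2|=O(1)$. With Lemmas 5 and 6, $|\mathcal G|\ge2n^2-O(n)$. Coordinate pairs not inside $N$ number at most $3Cn$ and have $g\le2$, so the pairs inside $N$ contribute at least $2n^2-O(n)$. There are $\binom{w_2}2\le n^2/2$ of these and each has $g\le4$, so all but at most $C_3n$ of them have $g=4$. Let $\Gamma$ be the graph on $N$ whose edges are the pairs with $g=4$. Each edge is of type 1 or type 2 (Lemma 8).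

**Definition.** Call $i\in N$ antipodal if $A((i,+))=\{\pm S\}$ and $A((i,-))=\{\pm S'\}$ for some $S,S'$. Its label is the unordered pair $\{\{\pm S\},\{\pm S'\}\}$.

In $\mathcal D$ every $i\ge3$ is antipodal with label $\{\{\pm(1,1)\},\{\pm(1,-1)\}\}$, and every edge of $\Gamma$ is of type 2.

If $ij$ is of type 2, then $A(x)=A(y)$ and $A(\bar x)=A(\bar y)$ are antipodal pairs, by Lemma 7(d). So a type-2 edge joins antipodal coordinates with the same label. Type-1 edges remain to be controlled, and this takes two lemmas.

**Lemma 11.** A type-1 edge does not meet an antipodal coordinate.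

*Proof.* Let $ij$ be of type 1 with $i$ antipodal, and put $x=(i,+)$, $y=(j,+)$, $A(x)=\{\pm P\}$, $A(\bar x)=\{\pm Q\}$. All four values $m$ are $1$, so by Lemma 7(d) $A(x)$ meets both $A(y)$ and $A(\bar y)$, which are disjoint. Replacing $P$ by $-P$ if needed, $P\in A(y)$ and $-P\in A(\bar y)$. As $m(\bar x,y)=1$, some $Q'\in\{\pm Q\}$ lies in $A(y)$. Since $A(x)\cap A(\bar x)=\emptyset$, we have $Q'\ne\pm P$. By Lemma 7(a) applied to $A(y)$, $\langle P,Q'\rangle\in\{-1,-2\}$, and $-2$ would mean $Q'=-P$; so $\langle P,Q'\rangle=-1$. But then $\langle-P,Q'\rangle=1$ with $-P$ and $Q'$ heavy, against Lemma 2(ii). $\square$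

**Lemma 12.** The type-1 edges contain no clique on $k=2\cdot3^6+2$ vertices.

*Proof.* Suppose there is one, and let $i$ be one of its vertices. Put $B=A((i,+))\cup A((i,-))$, so $|B|\le6$ by Lemma 7(c). For each other vertex $j$ define $\varphi_j:B\to\{+,-,0\}$ by $\varphi_j(P)=s$ if $P\in A((j,s))$, and $\varphi_j(P)=0$ if there is no such $s$; this is well defined since $A((j,+))\cap A((j,-))=\emptyset$. There are at most $3^6$ such functions and $2\cdot3^6+1$ vertices $j$, so three of them, $j,j',j''$, have the same function.

For each of these three vertices and each sign $s$, the set $A((\cdot,s))$ meets both of the disjoint sets $A((i,+))$ and $A((i,-))$, because the edge to $i$ is of type 1. So it has at least two elements in $B$, and, having at most three elements, at most one outside $B$. Now $A((j,+))\cap A((j',-))\ne\emptyset$, because $jj'$ is of type 1. A common element in $B$ would have $\varphi_j=+$ and $\varphi_{j'}=-$, which is impossible. So the common element is outside $B$, and it is the unique outside element of both sets. Write $r(\cdot,s)$ for the outside element of $A((\cdot,s))$. We obtain $r(j,+)=r(j',-)$, and by the same reasoning for the other pairs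 $r(j,+)=r(j'',-)$ and $r(j',+)=r(j'',-)$. Hence
$$r(j',+)=r(j'',-)=r(j,+)=r(j',-),$$
which contradicts $A((j',+))\cap A((j',-))=\emptyset$. $\square$

**Step 2: a dominant label.** Recall Turán's theorem: a graph on $w$ vertices with no clique on $k$ vertices has at most $(1-\frac1{k-1})\frac{w^2}2$ edges. So there are at most $(1-\frac1{k-1})\frac{w_2^2}2$ type-1 edges, and the number of type-2 edges is at least
$$\binom{w_2}2-C_3n-\Bigl(1-\frac1{k-1}\Bigr)\frac{w_2^2}2=\frac{w_2^2}{2(k-1)}-O(n)\ge\frac{n^2}{4k}$$
for large $n$. Let $X_\lambda$ be the set of antipodal coordinates with label $\lambda$. Type-2 edges lie inside these classes, so $\frac12\sum|X_\lambda|^2\ge\frac{n^2}{4k}$, while $\sum|X_\lambda|\le n$. As $\sum|X_\lambda|^2\le n\max|X_\lambda|$, some class $X$ has $|X|\ge\frac n{2k}$.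

There is no edge of $\Gamma$ between $X$ and $N\setminus X$: type-1 edges do not meet $X$ by Lemma 11, and type-2 edges join equal labels. So all $|X|(w_2-|X|)$ pairs between them are among the at most $C_3n$ missing pairs. Hence $w_2-|X|\le2kC_3$, and $|X|\ge n-C_4$. Put $Y=[n]\setminus X$, so $|Y|\le C_4$.

**Step 3: normalization.** Let $\{\{\pm P\},\{\pm Q\}\}$ be the label of $X$. The elements of $\pm P,\pm Q$ lie in $U$, so $\operatorname{supp}P$ and $\operatorname{supp}Q$ lie in $[n]\setminus N\subset Y$. Sign changes at coordinates in $X$ are automorphisms which do not affect $P$ and $Q$. After such changes we may assume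
$$A((i,+))=\{\pm P\},\qquad A((i,-))=\{\pm Q\}\qquad(i\in X). \tag{6}$$
The four pairs $\pm P,\pm Q$ are heavy, and $P\ne\pm Q$ by Lemma 7(b). By Lemma 2(ii), $\langle P,Q\rangle\ne1$ and $\langle-P,Q\rangle\ne1$; by $P\ne\pm Q$, $\langle P,Q\rangle\ne\pm2$. Hence $\langle P,Q\rangle=0$, and the supports of $P$ and $Q$ are equal or disjoint, since a single common coordinate would give $\pm1$. Put $K=\operatorname{supp}P\cup\operatorname{supp}Q$; thus $|K|\in\{2,4\}$. Put $s_S=+$ for $S=\pm P$ and $s_S=-$ for $S=\pm Q$.

## Case B, continued: the members through $X$ and the competition with $\mathcal D$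

**Step 4: the shape of members meeting $X$.** Let $V\in\mathcal F$. As $\pm P,\pm Q$ are heavy, Lemma 2(i) gives
$$\langle V,P\rangle,\ \langle V,Q\rangle\in\{0,\pm2\}. \tag{7}$$
If $(i,+)\in V$ with $i\in X$, the heavy triples $\pm P\cup\{(i,+)\}$ give $\pm\langle V,P\rangle+1\ne1$, so $\langle V,P\rangle=\pm2$; that is, $V\supset P$ or $V\supset-P$. Likewise $(i,-)\in V$ implies $V\supset Q$ or $V\supset-Q$. A member meeting $X$ cannot contain one of $\pm P$ and also one of $\pm Q$: if the supports are disjoint, it would have at least five elements; if they are equal, the two pairs would coincide, against $P\ne\pm Q$. So all elements of $V$ on $X$ have the same sign, and $V$ is one of the following: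

- first kind: $S\cup\{(i,s_S),(j,s_S)\}$ with $i,j\in X$, at most $4\binom{|X|}2=2|X|(|X|-1)$ in total;
- second kind: $S\cup\{(i,s_S),v\}$ with $i\in X$ and $|v|\in Y\setminus\operatorname{supp}S$.

Here $S$ runs over $\pm P,\pm Q$. For $c\in Y\setminus\operatorname{supp}S$ let $n_S(c)$ be the number of members of the second kind with this $S$ and $|v|=c$. Two such members with opposite signs at $c$ and different $i\ne i'$ would have product $2-1=1$. So if both signs occur at $c$, only one $i$ occurs and $n_S(c)\le2$. If only one sign occurs, $n_S(c)\le|X|$. In any case $n_S(c)\le|X|$. Members with support inside $Y$ number $O(1)$. For the comparisons below note that $2n^2=2(|X|+|Y|)^2=2|X|^2+4|X||Y|+O(1)$ and $|X|=n-O(1)$.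

**Step 5: disjoint supports are too expensive.** Let $|K|=4$. If $S=\pm P$ and $c\in\operatorname{supp}Q$, a member of the second kind at $c$ would meet $\operatorname{supp}Q$ in the single coordinate $c$, so $\langle V,Q\rangle=\pm1$, against (7). The same holds with $P$ and $Q$ exchanged. So the second kind uses only $c\in Y\setminus K$, and
$$|\mathcal F|\le2|X|(|X|-1)+4|X|(|Y|-4)+O(1)=2n^2-18n+O(1)<2(n-2)(n-3)$$
for large $n$, a contradiction. Hence $|K|=2$ and $\operatorname{supp}P=\operatorname{supp}Q=K$.

**Step 6: every $c\in Y\setminus K$ behaves like a coordinate of $X$.** Suppose some $c\in Y\setminus K$ has $n_S(c)\le2$ for some $S$. Of the $4(|Y|-2)$ choices of $(S,c)$, one contributes at most $2$ and the others at most $|X|$ each, so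
$$|\mathcal F|\le2|X|(|X|-1)+4|X|(|Y|-3)+3|X|+O(1)=2n^2-10n-|X|+O(1)<2(n-2)(n-3)$$
for large $n$, a contradiction. So $n_S(c)\ge3$ for all $c\in Y\setminus K$ and all four $S$. By Step 4, $c$ then occurs with a single sign $\sigma_S(c)$ for each $S$.

Let $S\in\{\pm P\}$ and $S'\in\{\pm Q\}$. Since at least three values of $i$ occur for each, we can choose members $S\cup\{(i,+),(c,\sigma_S(c))\}$ and $S'\cup\{(i',-),(c,\sigma_{S'}(c))\}$ with $i\ne i'$. As $\langle S,S'\rangle=0$, their product is $\sigma_S(c)\sigma_{S'}(c)\ne1$, so $\sigma_{S'}(c)=-\sigma_S(c)$. Using all four choices of $(S,S')$,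
$$\sigma_P(c)=\sigma_{-P}(c)=-\sigma_Q(c)=-\sigma_{-Q}(c).$$
Changing the sign of coordinate $c$ where needed, we may assume $\sigma_S(c)=s_S$ for all $c\in Y\setminus K$ and all four $S$. This affects neither $P,Q$ nor (6).

**Step 7: members inside $Y$.** Let $V\in\mathcal F$ with $\operatorname{supp}V\subset Y$. As $|K|=2$, $V$ has an element outside $K$. Suppose $(c,+)\in V$ with $c\in Y\setminus K$. By Step 6 there are members $P\cup\{(i,+),(c,+)\}$ and $-P\cup\{(i',+),(c,+)\}$ of $\mathcal F$ with $i,i'\in X$. They differ from $V$, and their products with $V$ are $\pm\langle V,P\rangle+1\ne1$. So $\langle V,P\rangle\ne0$, and by (7) $V\supset P$ or $V\supset-P$. Likewise $(c,-)\in V$ with $c\in Y\setminus K$ forces $V\supset Q$ or $V\supset-Q$. The two cannot occur together, since $P$ and $Q$ have the same support and $P\ne\pm Q$. Hence $V=S\cup\{u,v\}$ with $u,v$ outside $K$, both of sign $s_S$.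

**Step 8: end of the proof of Theorem 1.** By Steps 4, 6 and 7, every member of $\mathcal F$ is one of $\pm P$ together with two entries $+1$ outside $K$, or one of $\pm Q$ together with two entries $-1$ outside $K$. Permute coordinates so that $K=\{1,2\}$ and change signs on $K$ so that $P=(1,1)$. Since $Q$ is orthogonal to $P$ on the same support, $\pm Q=\pm(1,-1)$. This says precisely that an image of $\mathcal F$ is contained in $\mathcal D$. Thus in Case B, $\mathcal F$ is contained in an image of $\mathcal D$, and in Case A it is contained in some $\mathcal F_M$. By Proposition 9 one of the cases holds, which proves part 2, and part 1 was deduced from it. In particular, for all sufficiently large even $n$,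
$$\alpha[J_\pm(n,4,1)]=16\binom{n/2}2=2n(n-2),$$
so the conjecture is true. $\blacksquare$
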